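# Unimodular triangulations of $10P$ and $31P$ but not of $41P$

## 1. When one dilation factor divides the other

An **integral polytope** is a polytope whose vertices have integer coordinates. Let $P\subset\mathbb R^d$ be a $d$-dimensional integral polytope. A **triangulation** of $P$ is a finite set of simplices, closed under taking faces, with union $P$, any two of which meet in a common face (possibly empty). A $d$-simplex with integer vertices $w_0,\dots,w_d$ has volume $|\det((w_0,1),\dots,(w_d,1))|/d!$, so the smallest possible volume is $1/d!$, and it is attained exactly when the vectors $(w_i,1)$ form a $\mathbb Z$-basis of $\mathbb Z^{d+1}$. The triangulation is **unimodular** if its vertices are integral and all its $d$-simplices have volume $1/d!$. For a positive integer $c$ we write $cP=\{cx:x\in P\}$.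

We take the following results as known.

* (i) (Kempf–Knudsen–Mumford–Saint-Donat / Knudsen–Mumford–Waterman) For every integral polytope $P$ there is a positive integer $c$ such that $cP$ has a unimodular triangulation.
* (ii) If $cP$ has a unimodular triangulation, then so does $c'P$ for every positive multiple $c'$ of $c$.
* (iii) For every integral polytope $P$ there is $c$ such that $c'P$ has a unimodular triangulation for every integer $c'\ge c$.

Suppose $c_1P$ and $c_2P$ both have unimodular triangulations. Does $(c_1+c_2)P$ have one? This is the question in Gaku Liu, "Unimodular triangulations of sufficiently large dilations", arXiv:2112.04654 (2021).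

**Observation 1.** If $c_1$ divides $c_2$, the answer is yes.

**Proof.** Then $c_1+c_2$ is a multiple of $c_1$; apply (ii) to $c_1P$. $\square$

Low dimensions are also easy. A segment with integer endpoints is cut at its integer points. For an integral polygon, take any triangulation that uses all its lattice points as vertices; each triangle contains no lattice points besides its three vertices, so by Pick's theorem its area is $\frac32-1=\frac12$. So in dimensions $1$ and $2$ every integral polytope has a unimodular triangulation and there is nothing to ask.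

In dimension $3$ this breaks. Let $R=\operatorname{conv}(0,e_1,e_2,e_1+e_2+2e_3)$, of volume $2/3!$. A point of $R$ at height $1$ has the form $(\frac12,\frac12,1)+\frac12(x,y,0)$ with $x,y\ge0$, $x+y\le1$, and being integral would force $x=y=1$. So the only lattice points of $R$ are its vertices, and $R$ has no unimodular triangulation.

What changes if neither factor divides the other? By (iii), for a fixed $P$ at most finitely many pairs $(c_1,c_2)$ can fail, so the trouble, if any, sits at small dilations.

## 2. Splitting a lattice point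

**Definition (IDP).** An integral polytope $R$ has the integer decomposition property (IDP) if for every $s\ge1$ every lattice point of $sR$ is a sum of $s$ lattice points of $R$.

For the tetrahedron $R$ above, $(1,1,1)$ is half the sum of the vertices, so it lies in $2R$. It is not a sum of two lattice points of $R$, since these have third coordinate $0$ or $2$. So $R$ does not have the IDP.

A polytope $R$ with a unimodular triangulation has the IDP. Indeed, let $z\in sR$ be a lattice point. Then $z/s$ lies in a unimodular $d$-simplex with vertices $w_0,\dots,w_d$. As the $(w_i,1)$ form a basis of $\mathbb Z^{d+1}$, we have $(z,s)=\sum n_i(w_i,1)$ with integers $n_i$; these are $s$ times the barycentric coordinates of $z/s$, so $n_i\ge0$ and $\sum n_i=s$.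

So a natural first test of the question is whether $(c_1+c_2)P$ inherits at least the IDP. Let $z$ be a lattice point of $s(c_1+c_2)P$. If we can write $z=z_1+z_2$ with *lattice points* $z_1\in sc_1P$ and $z_2\in sc_2P$, we are done: each $z_i$ is a sum of $s$ lattice points of $c_iP$, and adding them in pairs writes $z$ as a sum of $s$ lattice points of $(c_1+c_2)P$. A real splitting always exists, namely $z_i=\frac{c_i}{c_1+c_2}z$. The argument stops exactly here, because nothing makes these two points integral. We now look for a polytope where no integral splitting exists and the IDP really fails.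

## 3. A simplex with one extra lattice vector of order ten

Fix integers $g\ge1$, $f\ge0$. Put $D=90g$, $d=D-1+f$ and
$$P=P_{g,f}=\operatorname{conv}\bigl(0,\;e_1,\dots,e_{D-2},\;10e_{D-1}-(e_1+\dots+e_{D-2}),\;e_D,\dots,e_d\bigr)\subset\mathbb R^d .$$

**Theorem 2.** $10g\,P$ and $31g\,P$ have unimodular triangulations; $41g\,P$ has none.

So the answer to the question is no. The following are immediate or will be proved on the way.

* With $g=1$, $f=0$: the $89$-dimensional simplex $P=\operatorname{conv}(0,e_1,\dots,e_{88},10e_{89}-e_1-\dots-e_{88})$, of normalized volume $10$, has unimodular triangulations of $10P$ and $31P$, but $41P$ has none.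
* With $g=1$ and $f=d-89$ we get counterexamples in every dimension $d\ge89$.
* For every $g$, $P_{g,0}$ is a counterexample with $(c_1,c_2)=(10g,31g)$. So the statement also fails if $c_1,c_2$ are required to exceed a fixed constant.
* $10gP$ and $31gP$ have the IDP (Section 2), while $41gP$ does not (Section 4).

**The lattice model.** We want coordinates in which the vertices of $P$ are unit vectors. Let $I=[D]\sqcup B_0$ with $|B_0|=f$, so $|I|=d+1$. For $y\in\mathbb R^I$ let $|y|=\sum_{i\in I}y_i$, and put
$$x=\tfrac1{10}\sum_{i\in[D]}e_i,\qquad \Lambda=\mathbb Z^I+\mathbb Zx,\qquad |x|=9g .$$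
Send the $e_i$ with $i\in[D]$ to the vectors $(\text{vertex},1)\in\mathbb Z^{d+1}$ of the first $D$ vertices of $P$, and the $e_i$ with $i\in B_0$ to those of the last $f$ vertices. The determinant of the images is $\pm10$ (subtract $(0,1)$ from the others), so they span a sublattice of index $10$; in particular $P$ has normalized volume $10$. The first $D$ images have sum $(10e_{D-1},90g)$, so $x\mapsto(e_{D-1},9g)\in\mathbb Z^{d+1}$. As $x$ has order $10$ modulo $\mathbb Z^I$, the image of $\Lambda$ lies in $\mathbb Z^{d+1}$ and contains the index-$10$ sublattice with index $10$; so it is all of $\mathbb Z^{d+1}$. Thus $\Lambda\cong\mathbb Z^{d+1}$, with $|\cdot|$ corresponding to the last coordinate. Consequently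
$$cP\ \text{ is identified with }\ \{y\in\mathbb R^I_{\ge0}:|y|=c\},\ \text{ and its lattice points are those of }\Lambda .$$
Let $\Lambda^{(c)}=\{y\in\Lambda:|y|\in c\mathbb Z\}$. Dividing the last coordinate by $c$ identifies $\Lambda^{(c)}$ with $\mathbb Z^{d+1}$. So a $d$-simplex with vertices $w_0,\dots,w_d\in\Lambda\cap cP$ is unimodular if and only if $w_0,\dots,w_d$ is a $\mathbb Z$-basis of $\Lambda^{(c)}$.

Every $y\in\Lambda$ is uniquely $y=jx+u$ with $0\le j\le9$, $u\in\mathbb Z^I$. If $y\ge0$ then $u\ge0$: for $i\in[D]$ we have $y_i\ge0$ and $y_i\equiv j/10$ mod $1$, hence $y_i\ge j/10$. We say that $y$ contains $j$ copies of $x$.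

(For the tetrahedron $R$ the same recipe gives $x=\frac12(1,1,1,1)$, of order $2$, with $|x|=2$; this $x$ is the point $(1,1,1)\in2R$.)

## 4. Nine copies of $x$ do not fit into two parts of size $41g$

A lattice point of $cP$ contains at most $\lfloor c/9g\rfloor$ copies of $x$. For $c=10g,31g,41g$ this capacity is $1,3,4$. A lattice point of $s\,cP$ can contain nine copies as soon as $cs\ge81g$, that is, for $s\ge9,3,2$ respectively. The total capacity of the $s$ parts at that moment is $9\cdot1$, $3\cdot3$, and $2\cdot4=8<9$.

**Proof that $41gP$ has no unimodular triangulation.** By Section 2 it suffices to contradict the IDP. Let $z=9x+g\,e_1$, so $|z|=82g$ and $z\in2\cdot41gP$. Suppose $z=w+w'$ with $w,w'\in\Lambda\cap41gP$, $w=jx+u$, $w'=j'x+u'$ as above. From $9gj\le|w|=41g$ we get $j\le4$, and likewise $j'\le4$. But $j+j'\equiv9\pmod{10}$ while $0\le j+j'\le8$, a contradiction. $\square$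

The splitting of Section 2 fails for the same $z$: a lattice point of $20gP$ contains at most $2$ copies of $x$, one of $62gP$ at most $6$, and $j_1+j_2\equiv 9\pmod{10}$ is impossible with $0\le j_1+j_2\le8$.

For $g=1$ the same count decides the IDP for every dilation. This is not used later, but it shows how special the pair $(10,31)$ is.

**Proposition 3.** Let $P=P_{1,f}$, $c\ge1$, $c=9q+p$ with $0\le p\le8$. Then $cP$ has the IDP if and only if $q\ge1$ and ($p=0$ or $q\lceil9/p\rceil\ge9$), i.e. if and only if
$$c\in\{9,10\}\cup\{18,19,20\}\cup\{27,\dots,31\}\cup\{36,\dots,40\}\cup\{c\ge45\}.$$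
Moreover $\{10,31\}$ is the only pair $\{c_1,c_2\}$ for which $c_1P$ and $c_2P$ have the IDP but $(c_1+c_2)P$ does not.

**Proof.** Let $z=jx+u\in\Lambda\cap s\,cP$, $0\le j\le9$, $u\ge0$. If $z$ is a sum of $s$ elements $j_\nu x+u_\nu$ of $\Lambda\cap cP$ (with $0\le j_\nu\le9$, $u_\nu\ge0$), then $9j_\nu\le c$ gives $j_\nu\le q$; and $\sum j_\nu\equiv j\pmod{10}$ with $\sum j_\nu\ge0$ and $0\le j\le9$ gives $\sum j_\nu\ge j$. So $j\le qs$. Conversely, if $j\le qs$, distribute the $j$ copies of $x$ over $s$ parts, at most $q$ in each; every part then has size at most $9q\le c$, and the $cs-9j$ unit vectors in $u$ fill all parts up to size exactly $c$. Elements $z$ with a given $j$ exist if and only if $9j\le cs$. So the IDP holds if and only if $\min(9,\lfloor cs/9\rfloor)\le qs$ for all $s\ge1$. Since $\lfloor cs/9\rfloor=qs+\lfloor ps/9\rfloor$, this says: $qs\ge9$ whenever $ps\ge9$. If $q=0$ then $p=c>0$ and it fails for large $s$. If $q\ge1$ and $p=0$ it holds. If $q\ge1$ and $p>0$ it suffices to test the least $s$ with $ps\ge9$, which is $\lceil9/p\rceil$.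

The values of $\lceil9/p\rceil$ for $p=1,\dots,8$ are $9,5,3,3,2,2,2,2$. For $q=1,2,3,4$ the condition asks for $\lceil9/p\rceil\ge9,5,3,3$, and for $q\ge5$ for $\lceil9/p\rceil\ge2$. This gives $p\le1,2,4,4$ and all $p$, which is the list. For the pairs: $\{9,10\}+\{9,10\}=\{18,19,20\}$; $\{9,10\}+\{18,19,20\}=\{27,\dots,30\}$; $\{9,10\}+\{27,\dots,31\}=\{36,\dots,41\}$, where $41$ occurs only as $10+31$; $\{18,19,20\}+\{18,19,20\}=\{36,\dots,40\}$; and every other sum of two elements of the list is at least $45$. $\square$

The rest of the lecture builds unimodular triangulations of $10gP$ and $31gP$.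

## 5. Families of cones with unique representations

It is convenient to handle triangulations through cones. A finite set of vectors in a lattice $M\cong\mathbb Z^n$ is **unimodular** if it is part of a $\mathbb Z$-basis of $M$. A sublattice $H\subset M$ is **saturated** if $M/H$ is torsion-free, for example if $H$ is cut out of $M$ by linear equations. We use two facts.

**(U1)** If a unimodular set $N\subset M$ lies in a saturated sublattice $H$, then $N$ is part of a basis of $H$. (The group $H/\mathbb ZN$ sits inside the torsion-free group $M/\mathbb ZN$, so it is free.)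

**(U2)** If $h:M\to\mathbb Z$ is linear, $N\subset\ker h$ is unimodular in $M$, and $h(z)=\pm1$, then $N\cup\{z\}$ is unimodular. (By (U1) $N$ is part of a basis of $\ker h$, and $M=\ker h\oplus\mathbb Zz$.)

**Definition (representations).** A *family* $\mathcal N$ is a finite nonempty set of finite sets of vectors, closed under taking subsets. An $\mathcal N$-representation of $y$ is an expression $y=\sum_{w\in N}c_ww$ with $N\in\mathcal N$ and all $c_w>0$; $N$ is its *support*. ($N=\emptyset$ represents $0$.) The family is *unambiguous* if every representable vector has exactly one representation. We write $\operatorname{cone}(N)$ for the set of nonnegative combinations of $N$.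

For example, in $\mathbb R^2$ the sets $\{e_1,e_1+e_2\}$, $\{e_1+e_2,e_2\}$ and their subsets form an unambiguous family representing the quadrant. If we add $\{e_1,e_2\}$, the vector $(1,1)$ gets two representations.

**(U3)** Members of an unambiguous family are linearly independent. (Split a nontrivial relation in $N$ into its positive and its negative part: this gives two representations, with different supports, of the same vector; one of the supports may be $\emptyset$.)

**Lemma 4 (carriers).** Let $\mathcal N$ be an unambiguous family on all of whose elements a linear form $\ell$ takes the value $1$, and let $B$ be the set of representable vectors with $\ell=1$. Then the $\operatorname{conv}(N)$, $\emptyset\ne N\in\mathcal N$, are simplices, closed under faces, whose relative interiors partition $B$; any two meet in a common face or not at all. If the simplex with $p$ in its relative interior (the *carrier* of $p$) is $\rho$, then $\rho$ is a face of every simplex of the family containing $p$. If $B$ is a $d$-dimensional polytope, every simplex is a face of a $d$-dimensional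 one. The same conclusions hold for any finite family of simplices, closed under faces, whose relative interiors partition a set $B$.

**Proof.** By (U3) the $\operatorname{conv}(N)$ are simplices. A representation of $p\in B$ has coefficient sum $\ell(p)=1$, so it says precisely that $p$ is in the relative interior of $\operatorname{conv}(N)$. Hence the relative interiors partition $B$; from here on only this is used.

If $p\in\sigma$, then $p$ lies in the relative interior of a face of $\sigma$, which belongs to the family and so is the carrier of $p$. Suppose $\sigma\cap\sigma'\ne\emptyset$ and take $p$ in the relative interior of this convex set. The carrier $\rho$ of $p$ is a face of both, so $\rho\subset\sigma\cap\sigma'$. A face of $\sigma$ containing $p$ contains $\sigma\cap\sigma'$, so $\sigma\cap\sigma'=\rho$. Finally let $B$ be a $d$-dimensional polytope. The union of the $d$-simplices is closed, and its complement in $B$ is relatively open in $B$ and contained in a finite union of lower-dimensional simplices, hence empty. So a relative interior point of any simplex lies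 in some $d$-simplex, and its carrier is a face of it. $\square$

For vectors we also call the support of the unique representation the carrier; the carrier of $0$ is $\emptyset$.

## 6. Chimneys

We need a machine that raises the dimension by one: over a unimodularly triangulated base, put a region under a roof that is linear on each simplex and integral at the vertices.

**Example.** Base $\{w_0,w_1\}$ with $w_0=(1,0)$, $w_1=(1,1)$; roof heights $2$ over $w_0$ and $1$ over $w_1$. The trapezoid under the roof is cut into the triangles $\{(w_0,0),(w_0,1),(w_1,0)\}$, $\{(w_0,1),(w_0,2),(w_1,0)\}$, $\{(w_0,2),(w_1,0),(w_1,1)\}$: first climb over $w_0$, then over $w_1$.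

**Lemma 5.** Let $\mathcal N$ be an unambiguous family of unimodular subsets of $\mathbb Z^n$, $Y$ the set of $\mathcal N$-representable vectors, $\mathcal N'\subseteq\mathcal N$ subset-closed, and $Y'\subseteq Y$ the set of vectors whose support lies in $\mathcal N'$. Let $r(w)\in\mathbb Z_{\ge0}$ be given for $w\in\bigcup\mathcal N'$, and extend $r$ to $Y'$ by $r(\sum c_ww)=\sum c_wr(w)$. Then there is an unambiguous family $\mathcal N^+$ of unimodular subsets of $\mathbb Z^{n+1}$ whose representable vectors are exactly those of
$$Y\times\{0\}\ \cup\ \{(y,h):y\in Y',\ 0\le h\le r(y)\}.$$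
All elements of members have the form $(w,e)$ with $w\in\bigcup\mathcal N$, and members project to members of $\mathcal N$.

**Proof.** Fix a total order on $\bigcup\mathcal N$. Let $\mathcal N^+$ consist of all $N\times\{0\}$ with $N\in\mathcal N$, and of all subsets of the sets
$$\{(w_i,r_i):i<j\}\cup\{(w_j,e),(w_j,e+1)\}\cup\{(w_i,0):i>j\},$$
where $\{w_0<\dots<w_p\}\in\mathcal N'$, $r_i=r(w_i)$, $0\le j\le p$, $0\le e<r_j$. These are unimodular, because the $w_i$ are part of a basis of $\mathbb Z^n$ and $(w_j,e+1)-(w_j,e)=(0,1)$. Every representable vector lies in the stated set.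

**Existence.** We show that every vector of the stated set is represented. For $(y,0)$, $y\in Y$, this is clear. Let $y=\sum\beta_iw_i$ with all $\beta_i>0$ and support $\{w_0<\dots<w_p\}\in\mathcal N'$, and let $0<h\le r(y)$. Raise the height vector $(h_0,\dots,h_p)$ from $0$ to $(r_0,\dots,r_p)$ by first raising $h_0$ to $r_0$, then $h_1$ to $r_1$, and so on. By continuity $\sum\beta_ih_i=h$ at some moment; then for some $j$ we have $h_i=r_i$ for $i<j$, $h_i=0$ for $i>j$, and $h_j\in[0,r_j]$. If $h_j\notin\mathbb Z$, put $e=\lfloor h_j\rfloor$ and split the weight $\beta_j$ between $(w_j,e)$ and $(w_j,e+1)$ in the proportion $(e+1-h_j):(h_j-e)$. If $h_j\in\mathbb Z$ and $r_j>0$, then $h_j\in\{e,e+1\}$ for some $0\le e<r_j$, so $\{(w_i,h_i)\}\in\mathcal N^+$. If $r_j=0$, then since $h>0$ there is a largest $j'<j$ with $r_{j'}>0$; the height vector has the same form with $j'$ in place of $j$ and $h_{j'}=r_{j'}$, which is the previous case.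

**Uniqueness.** We show that $(y,h)$ determines its representation. Merging the two entries of a column, a representation of $(y,h)$ projects to the $\mathcal N$-representation of $y$, so the columns $w_0<\dots<w_p$ and the column weights $\beta_i>0$ are determined. If $\{w_0,\dots,w_p\}\notin\mathcal N'$, the representation can only be the one with all heights $0$. Otherwise the vector of average column heights is zero or of the form ($r_i$ for $i<j$; $h_j$; $0$ for $i>j$), possibly with column $j$ absent. In each case it lies on the monotone path used above. Any two points of this path are componentwise comparable and the $\beta_i$ are positive, so $\sum\beta_ih_i=h$ determines the height vector. An integral average height comes from a single entry; a non-integral one comes from its floor and ceiling with determined weights. $\square$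

## 7. From $d+1$ coordinates to nine block minima

The next step cuts the problem down from dimension $d+1\ge90$ to dimension $10$. Group the coordinates of $[D]$ into nine blocks and remember only the minimum of $y$ on each block. What is left of $y$ after subtracting something constant on blocks is triangulated automatically by chimneys.

Let $[D]=\bigsqcup_{\kappa\in K}B_\kappa$ with nonempty blocks, $|K|=9$, $b_\kappa=|B_\kappa|$. Put $\bar x=\frac1{10}(1,\dots,1)\in\mathbb R^K$, $L=\mathbb Z^K+\mathbb Z\bar x$ and $b\cdot m=\sum_\kappa b_\kappa m_\kappa$, so $b\cdot\bar x=9g$ and $b\cdot L\subset\mathbb Z$. Let $\iota:\mathbb R^K\to\mathbb R^I$, $\iota(m)=\sum_\kappa m_\kappa1_{B_\kappa}$. Then $\iota(\bar x)=x$, $\iota(L)\subset\Lambda$ and $|\iota(m)|=b\cdot m$. (Two blocks suffice to illustrate minima: if $y=(3,1,2\mid5,4)$, then $m=(1,4)$ and $y-\iota(m)=(2,0,1\mid1,0)$, which vanishes somewhere in each block.)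

**Proposition 6.** Let $c\ge1$ and let $V\subset L\cap\mathbb R^K_{\ge0}$ be finite with $c_v:=c-b\cdot v\ge0$ for $v\in V$. Let $\mathcal S$ be a subset-closed family of subsets of $\{(v,1):v\in V\}\cup\{(e_\kappa,0):\kappa\in K\}\subset L\times\mathbb Z$ such that

(a) members of $\mathcal S$ are linearly independent, and those with $|K|+1$ elements are $\mathbb Z$-bases of $L\times\mathbb Z$;

(b) every $(m,s)$ with $s>0$, $m\ge0$, $b\cdot m\le cs$ has exactly one $\mathcal S$-representation.

Then $cP$ has a unimodular triangulation.

**Proof.** Write members of $\mathcal S$ as pairs $(\tau,E)$ with $\tau\subset V$, $E\subset K$. For $A\subset I$ let $E(A)=\{\kappa:B_\kappa\subset A\}$.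

**Step 1: chimneys over the simplices on $V$.** This step builds a unimodular family for the pairs (weights on $V$, remainder). Number $I=\{1,\dots,|I|\}$ and put
$$Y_i=\Bigl\{(\lambda,\alpha)\in\mathbb R^V_{\ge0}\times\mathbb R^i_{\ge0}:\ \sum_j\alpha_j\le\sum_v\lambda_vc_v,\ (\operatorname{supp}\lambda,E(\operatorname{supp}\alpha))\in\mathcal S\Bigr\}.$$
For $Y_0$ take $\mathcal N_0=\{\{\varepsilon_v\}_{v\in\tau}:(\tau,\emptyset)\in\mathcal S\}$, with $\varepsilon_v$ the unit vectors of $\mathbb Z^V$; it is unambiguous, unimodular, and represents exactly $Y_0$. Suppose $\mathcal N_i$ is an unambiguous unimodular family representing exactly $Y_i$. Apply Lemma 5 with roof $r(\lambda,\alpha)=\sum\lambda_vc_v-\sum\alpha_j$, an integer $\ge0$ on generators because generators lie in $Y_i$, and with $\mathcal N_i'$ the set of those $N\in\mathcal N_i$ for which $(\lambda,\alpha)=\sum_{w\in N}w$ satisfies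
$$(\operatorname{supp}\lambda,\,E(\operatorname{supp}\alpha\cup\{i+1\}))\in\mathcal S .$$
Supports shrink on passing to subsets of $N$, so $\mathcal N_i'$ is subset-closed. The support of a positive combination is the union of the supports, so $Y_i'$ is the set of $(\lambda,\alpha)\in Y_i$ with the displayed property. A vector $(\lambda,\alpha,h)$ with $h=0$ lies in $Y_{i+1}$ iff $(\lambda,\alpha)\in Y_i$; with $h>0$ it lies in $Y_{i+1}$ iff $(\lambda,\alpha)\in Y_i'$ and $h\le r(\lambda,\alpha)$. So Lemma 5 yields a family $\mathcal N_{i+1}$ representing exactly $Y_{i+1}$.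

**Step 2: keep only the roof.** We want remainders of the exact size. Let $\mathcal N$ be the family of those $N\in\mathcal N_{|I|}$ on whose elements $\sum\lambda_vc_v-|\alpha|$ is $0$. This form is $\ge0$ on all generators, so $\mathcal N$ is unambiguous and represents precisely
$$X=\Bigl\{(\lambda,\alpha)\in\mathbb R^V_{\ge0}\times\mathbb R^I_{\ge0}:\ |\alpha|=\sum\lambda_vc_v,\ (\operatorname{supp}\lambda,E(\operatorname{supp}\alpha))\in\mathcal S\Bigr\}.$$
By Lemma 5, elements of members have the form $(\varepsilon_v,\alpha)$ with $\alpha\in\mathbb Z^I_{\ge0}$, $|\alpha|=c_v$.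

**Step 3: $X$ parametrizes the orthant.** Let $\Phi(\lambda,\alpha)=\sum\lambda_v\iota(v)+\alpha$. If $|\alpha|=\sum\lambda_vc_v$, then $|\Phi(\lambda,\alpha)|=\sum\lambda_v(b\cdot v+c_v)=c\sum\lambda_v$. We show that $\Phi:X\to\mathbb R^I_{\ge0}$ is bijective.

Only $0$ maps to $0$: $|\Phi|=0$ forces $\lambda=0$ and then $\alpha=0$. Let $y\ne0$, $s=|y|/c$, $m_\kappa=\min_{B_\kappa}y$; then $b\cdot m\le|y|=cs$. If $\Phi(\lambda,\alpha)=y$ with $(\lambda,\alpha)\in X$, then on $B_\kappa$ the vector $y$ equals the constant $\sum\lambda_vv_\kappa$ plus $\alpha$, so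
$$(m,s)=\sum_v\lambda_v(v,1)+\sum_\kappa\bigl(\min_{B_\kappa}\alpha\bigr)(e_\kappa,0).$$
This is an $\mathcal S$-representation with support $(\operatorname{supp}\lambda,E(\operatorname{supp}\alpha))$, so by (b) $\lambda$ is determined, hence so is $\alpha$. Conversely, let $(m,s)=\sum\lambda_v(v,1)+\sum_{\kappa\in E}\epsilon_\kappa(e_\kappa,0)$ be the $\mathcal S$-representation and put
$$\alpha=y-\sum\lambda_v\iota(v)=(y-\iota(m))+\sum_{\kappa\in E}\epsilon_\kappa1_{B_\kappa}\ \ge0 .$$
Then $\min_{B_\kappa}\alpha$ is $\epsilon_\kappa>0$ for $\kappa\in E$ and $0$ otherwise, so $E(\operatorname{supp}\alpha)=E$. Since $s=\sum\lambda_v$, we get $|\alpha|=cs-\sum\lambda_v\,b\cdot v=\sum\lambda_vc_v$. So $(\lambda,\alpha)\in X$.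

**Step 4: the triangulation.** We transport $\mathcal N$ by $\Phi$. By Steps 2 and 3 and the linearity of $\Phi$, every $y\in\mathbb R^I_{\ge0}$ is in exactly one way a positive combination of a set $\Phi(N)$, $N\in\mathcal N$; in particular $\Phi$ is injective on generators. So $\{\Phi(N):N\in\mathcal N\}$ is an unambiguous family. Its elements lie in $\Lambda$ and satisfy $|\cdot|=c$. By Lemma 4 with $\ell=|\cdot|/c$, the $\operatorname{conv}\Phi(N)$ form a triangulation of $cP$ with vertices in $\Lambda\cap cP$, in which every simplex is a face of a $d$-dimensional one.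

**Step 5: unimodularity.** Let $N\in\mathcal N$ with $|N|=d+1=|I|$. Put $(\lambda,\alpha)=\sum_{w\in N}w\in X$, $\tau=\operatorname{supp}\lambda$, $A=\operatorname{supp}\alpha$, $E=E(A)$, so $(\tau,E)\in\mathcal S$. The unimodular set $N$ lies in the saturated lattice
$$H=\Bigl\{(n,\alpha)\in\mathbb Z^\tau\times\mathbb Z^A:|\alpha|=\sum n_vc_v\Bigr\}.$$
By (a), $|\tau|+|E|\le|K|+1$. For each $\kappa\notin E$ the set $A$ misses an element of $B_\kappa$, so $|A|\le|I|-(|K|-|E|)$. If $A=\emptyset$, then $|N|\le|\tau|\le10<|I|$, impossible. So $A\ne\emptyset$, the equation defining $H$ is nontrivial, and $\operatorname{rank}H=|\tau|+|A|-1\le|I|=|N|$. Since $N\subset H$ is linearly independent, equality holds everywhere. By (U1) $N$ is a basis of $H$; also $|\tau|+|E|=|K|+1$, and $A$ misses exactly one index $i_\kappa\in B_\kappa$ for each $\kappa\notin E$ and nothing else.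

We have $\Phi(H)\subset\Lambda^{(c)}$. We show that $\Phi:H\to\Lambda^{(c)}$ is onto. Let $y\in\Lambda^{(c)}$, $|y|=cs$. Choose arbitrary $i_\kappa\in B_\kappa$ for $\kappa\in E$ and put $m_\kappa=y_{i_\kappa}$ for all $\kappa\in K$. If $y\in jx+\mathbb Z^I$, then $m\in j\bar x+\mathbb Z^K\subset L$. By (a), $(\tau,E)$ is a basis of $L\times\mathbb Z$, so $(m,s)=\sum_\tau n_v(v,1)+\sum_E\epsilon_\kappa(e_\kappa,0)$ with integers $n_v,\epsilon_\kappa$. Let
$$\alpha=y-\sum n_v\iota(v)=(y-\iota(m))+\sum_E\epsilon_\kappa1_{B_\kappa}.$$
It is integral: on $[D]$ both $y$ and $\iota(m)$ are $\equiv j/10$ mod $1$, and on $B_0$ $y$ is integral and $\iota(m)=0$. It vanishes at $i_\kappa$ for $\kappa\notin E$, so its support is in $A$. And $|\alpha|=cs-\sum n_v\,b\cdot v=\sum n_vc_v$, as $s=\sum n_v$. So $(n,\alpha)\in H$ and $\Phi(n,\alpha)=y$. Both lattices have rank $|I|$, so the surjection $\Phi:H\to\Lambda^{(c)}$ is an isomorphism and $\Phi(N)$ is a basis of $\Lambda^{(c)}$. $\square$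

## 8. Nine equal blocks: $10gP$

Take nine blocks of size $10g$, $c=10g$, and $V=\{0,\bar x,e_1,\dots,e_9\}$, with $c_v=10g$, $g$, $0$ respectively. Let $\mathcal S$ be the set of all subsets of $\{(v,1):v\in V\}$ that do not contain all ten vectors $(0,1),(e_1,1),\dots,(e_9,1)$.

**Condition (a).** We have $10(\bar x,1)=(0,1)+\sum_\kappa(e_\kappa,1)$, and the eleven vectors generate $L\times\mathbb Z$, which has rank $10$. So $(\bar x,1)$ together with any nine of the other ten generates $L\times\mathbb Z$ and is a basis. Every member of $\mathcal S$ is contained in such a set.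

**Condition (b).** Let $m\ge0$, $s>0$ and $10g\sum m_\kappa\le10gs$. All ways to write $(m,s)$ as a real combination of the eleven vectors form a line: if $J=10t$ is the coefficient of $(\bar x,1)$, the coefficients of $(e_\kappa,1)$ and $(0,1)$ are $m_\kappa-t$ and $s-\sum m_\kappa-t$. All ten are $\ge0$ with at least one equal to $0$ if and only if $t=\min(m_1,\dots,m_9,s-\sum m_\kappa)$, and this $t$ is $\ge0$. So there is exactly one $\mathcal S$-representation.

By Proposition 6, $10gP$ has a unimodular triangulation. Note the mechanism: there is one generator too many, hence a line of preimages, and we slide along it until the first of ten functions, all decreasing with slope $1$, hits zero.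

## 9. Two long blocks and seven short ones

For $c=31g$ the same choice is not available. Section 8 used that the region $b\cdot m\le cs$ is the cone over the simplex with vertices $(0,1),(e_\kappa,1)$, which needs nine blocks of size exactly $c$; but $90=31+31+28$, so only two blocks of size $31g$ fit. If a block has size $4g$, the region contains $(\frac{31}4e_k,1)$, which is far outside that cone. So we need more generators, and in place of the tenth sliding function $s-\sum m_\kappa$ a more complicated one.

Let $c=31g$, with blocks $B_+,B_-$ of size $31g$ and $B_1,\dots,B_7$ of size $4g$ (total $62g+28g=90g$), and $K=\{+,-,1,\dots,7\}$. For $(m,S)$ the condition $b\cdot m\le cS$ reads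
$$31(m_++m_-)+4\sum_{k=1}^7m_k\le31S. \tag{1}$$
Let $V$ consist of $e_+,e_-$ (with $c_v=0$) and of all
$$v(j,a)=j\bar x+\sum_ka_ke_k,\qquad j\in\{0,1,2,3\},\ a\in\mathbb Z^7_{\ge0},\ 2j+|a|\le7 .$$
Indeed $b\cdot v(j,a)=g(9j+4|a|)\le g(28+j)\le31g$, so $c_v\ge0$.

In $\mathbb R^9$ use coordinates $\omega=(s,J,a)$, $a\in\mathbb R^7$, and put $[j,a]=(1,j,a)$, $\rho_k=(0,0,e_k)$. Define
$$\pi:\mathbb R^2\times\mathbb R^9\to\mathbb R^K\times\mathbb R,\qquad \pi(\lambda_+,\lambda_-,s,J,a)=(m,S),$$
$$m_\pm=\lambda_\pm+\tfrac J{10},\qquad m_k=a_k+\tfrac J{10},\qquad S=\lambda_++\lambda_-+s .$$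
It maps $\mathbb Z^{11}$ onto $L\times\mathbb Z$. Its kernel is $\mathbb R\hat\xi$, and its kernel on $\mathbb Z^{11}$ is $\mathbb Z\hat\xi$, where
$$\hat\xi=(-1,-1,\xi),\qquad\xi=(2,10,-1,\dots,-1)\in\mathbb Z^9 .$$
With $p_\pm$ the unit vectors of the $\lambda_\pm$-coordinates,
$$\pi(p_\pm)=(e_\pm,1),\qquad\pi([j,a])=(v(j,a),1),\qquad\pi(\rho_k)=(e_k,0).$$
On these vectors ($j$, $a$ as in $V$) $\pi$ is injective: two of them with equal image differ by an integer multiple of $\hat\xi$, whose $J$-coordinate is $10$, while their $J$-coordinates lie in $\{0,1,2,3\}$. We identify them with their images, which are exactly the kind of vectors allowed in Proposition 6.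

Five kinds of points get names:
$$t_0=[3,0],\quad t_k=[3,e_k],\quad v_1=[2,(1,1,1,0,0,0,0)],\quad v_2=[2,(0,0,0,1,1,1,0)],\quad w_*=[0,(1,\dots,1)].$$
Throughout, $k\in\{1,\dots,7\}$, $i\in\{1,2,3\}$, $l\in\{4,5,6\}$.

## 10. A concave wall with slope one along $\xi$

Let $A_1=\min(a_1,a_2,a_3)$, $A_2=\min(a_4,a_5,a_6)$ and
$$F_1=J-3s+A_1+A_2+\min(A_1,A_2,a_7),\qquad F_2=7s-2J-|a|,\qquad F=\min(F_1,F_2).$$
$F_1$ is the minimum of the linear forms $J-3s+\gamma\cdot a$ with $\gamma\in\{e_i+e_l+e_7,\ 2e_i+e_l,\ e_i+2e_l\}$. Let $\Psi$ be the set of these forms together with $F_2$. So $F=\min_{\psi\in\Psi}\psi$ is concave and positively homogeneous. We need these properties.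

* Every $\psi\in\Psi$ has $\psi(\xi)=1$, as $10-6-3=1$ and $14-20+7=1$. Hence
$$F(\omega+t\xi)=F(\omega)+t. \tag{2}$$
* For all $\omega$,
$$F\le\tfrac J{10}. \tag{3}$$
Proof: average the forms with $\gamma=e_i+e_l+e_7$ uniformly over $i,l$, and average all the others uniformly; combine the two averages with weights $\frac37$ and $\frac47$. The coefficient of $a_7$ is $\frac37$, and that of $a_k$ for $k\le6$ is $\frac37\cdot\frac13+\frac47\cdot\frac12=\frac37$. So $F_1\le J-3s+\frac37|a|$. Adding $\frac37F_2=3s-\frac67J-\frac37|a|$ gives $F_1+\frac37F_2\le\frac J7$, hence $\frac{10}7F\le\frac J7$.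
* $F_1$ and $F_2$ do not change when a multiple of $w_*$ is added ($-3+1+1+1=0$, $7-7=0$).
* $F_1=0$ at $t_0,t_k,v_1,v_2,w_*$. $F_2=0$ at $t_k$ ($k\ge1$), $v_1,v_2,w_*$, and $F_2(t_0)=1$.
* If $a\ge0$ and some $a_k=0$, then $\min(A_1,A_2,a_7)=0$, so
$$F_1=J-3s+A_1+A_2. \tag{4}$$

**Why both $F_1$ and $F_2$.** We will slide until $\min(\lambda_\pm,a_k,-F)$ is $0$, starting at $J=0$, and we must not be forced to negative $J$, because all generators have $J\ge0$. So we need $F\le0$ at $J=0$ whenever (1) holds. This fails for $F_2$ alone ($s=1$, $a=0$ gives $F_2=7$), and for $F_1$ alone: for $m_\pm=0$, $S=1$, $m_k=\frac{31}{28}$, (1) holds with equality and $F_1=-3+3\cdot\frac{31}{28}=\frac9{28}>0$. Inequality (3) says that the minimum of the two works.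

## 11. What the sliding argument needs

The following proposition states which family has to be built. Let
$$\mathrm{Reg}=\{\omega=(s,J,a):\ a\ge0,\ J\ge0,\ F(\omega)\le0,\ 9J+4|a|\le31s\}.$$

**Proposition 7.** Let $\mathcal T$ be a family of subsets of $\{[j,a]:v(j,a)\in V\}\cup\{\rho_1,\dots,\rho_7\}\subset\mathbb Z^9$ such that

(T1) each member of $\mathcal T$ is unimodular in $\mathbb Z^9$;

(T2) $\mathcal T$-representable vectors satisfy $a\ge0$, $J\ge0$, $F\le0$;

(T3) $\mathcal T$ is unambiguous, and each $\omega\in\mathrm{Reg}$ is $\mathcal T$-representable;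

(T4) if $\omega$ has a $\mathcal T$-representation with support $T$ and $F(\omega)=0$, then $F=0$ on $\operatorname{cone}(T)$.

Then $31gP$ has a unimodular triangulation.

**Proof.** Let $\mathcal S$ consist of all $R\cup T$ with $R\subset\{p_+,p_-\}$, $T\in\mathcal T$, where for $R=\{p_+,p_-\}$ we require that $T\subset\{a_k=0\}$ for some $k$, or that $F=0$ on $\operatorname{cone}(T)$. It is subset-closed. We check the hypotheses of Proposition 6.

**Condition (b).** We show that sliding gives one and only one representation. Let $(m,S)$ satisfy $m\ge0$, $S>0$ and (1). Its preimages under $\pi$ are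
$$(m_+-t,\ m_--t,\ \omega_t),\qquad\omega_t=\omega_0+t\xi,\quad\omega_0=(S-m_+-m_-,\,0,\,(m_k)_k),\qquad t\in\mathbb R .$$
Along this line $\lambda_\pm$, the $a_k$ and, by (2), $-F$ all decrease with slope $1$, so
$$\min(\lambda_+,\lambda_-,a_1,\dots,a_7,-F)=\mu_0-t,\qquad\mu_0=\min(m_+,m_-,m_1,\dots,m_7,-F(\omega_0)).$$

*Uniqueness.* An $\mathcal S$-representation with support $R\cup T$ yields a preimage whose $\lambda_\pm$ are the coefficients of $p_\pm$ and whose $\omega_t$ is $\mathcal T$-represented. By (T2) the above minimum is $\ge0$ there. It is $0$: if $R\ne\{p_+,p_-\}$, some $\lambda_\pm=0$; otherwise some $a_k(\omega_t)=0$ or $F(\omega_t)=0$. So $t=\mu_0$. Then $R=\operatorname{supp}\lambda$ with its coefficients is determined, and the $\mathcal T$-part is unique by (T3).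

*Existence.* Take $t=\mu_0$. By (3), $F(\omega_0)\le J(\omega_0)/10=0$, so $\mu_0\ge0$. Hence $\lambda_\pm\ge0$, and $\omega_{\mu_0}$ has $a\ge0$, $J=10\mu_0\ge0$, $F\le0$. The form $9J+4|a|-31s$ vanishes on $\xi$ ($90-28-62=0$) and is $\le0$ at $\omega_0$ by (1). So $\omega_{\mu_0}\in\mathrm{Reg}$ has a $\mathcal T$-representation, with support $T$ say. If $\lambda_+,\lambda_->0$, then either some $a_k=0$, whence $T\subset\{a_k=0\}$ because all generators have $a\ge0$, or $F(\omega_{\mu_0})=0$, whence $F=0$ on $\operatorname{cone}(T)$ by (T4). So $\operatorname{supp}\lambda\cup T\in\mathcal S$ in all cases.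

**Condition (a).** We show that every member of $\mathcal S$ is part of a basis of $\mathbb Z^{11}/\mathbb Z\hat\xi\cong L\times\mathbb Z$; as the rank is $10=|K|+1$, this gives (a). It suffices that the member together with $\hat\xi$ is part of a basis of $\mathbb Z^{11}$.

If $R\ne\{p_+,p_-\}$, say $R\subset\{p_+\}$ (the other case is symmetric): extend $T$ to a basis of $\mathbb Z^9$ by (T1), add $p_+,p_-$, and replace $p_-$ by $\hat\xi$, whose $p_-$-coefficient is $-1$.

If $R=\{p_+,p_-\}$, there is a form $\psi\in\{a_1,\dots,a_7\}\cup\Psi$ vanishing on $T$. This is clear if $T\subset\{a_k=0\}$. If $F=0$ on $\operatorname{cone}(T)$, then $\psi(\sum_{t\in T}t)=F(\sum_{t\in T}t)=0$ for some $\psi\in\Psi$, while $\psi\ge F=0$ at each element of $T$; so $\psi=0$ on $T$. Now $\psi$ is integral with $\psi(\xi)=\pm1$, so by (U2) $T\cup\{\xi\}$ is unimodular in $\mathbb Z^9$. Since $\hat\xi=\xi-p_+-p_-$, the set $\{p_+,p_-,\hat\xi\}\cup T$ is part of a basis of $\mathbb Z^{11}$. $\square$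

It remains to build $\mathcal T$. The delicate requirement is (T4): the wall $F=0$ must be a union of cones of the family.

## 12. Triangulating $Q$ by chimneys and two pullings

Let
$$Q=\{(J,a):a\ge0,\ 0\le J\le3,\ 2J+|a|\le7\},\quad\text{placed at }s=1,\qquad Q_\ell=Q\cap\{\ell\le J\le\ell+1\},\ \ell=0,1,2 .$$
$Q_\ell$ is defined by the nonnegativity of the integral forms $J-\ell s$, $(\ell+1)s-J$, $a_1,\dots,a_7$, $F_2$. The cone over $Q$ is $\operatorname{cone}(Q)=\{a\ge0,\ 0\le J\le3s,\ F_2\ge0\}$ (for $s=0$ these inequalities leave only $0$). The lattice points of $Q$ are the $[j,a]$ with $v(j,a)\in V$.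

**Step 1: a chimney triangulation $\mathcal U$.** This gives a unimodular starting point. Begin with the sets $\{(1,j),(1,j+1)\}$, $j=0,1,2$, and their subsets, in coordinates $(s,J)$; they represent $0\le J\le3s$. Apply Lemma 5 seven times, with $\mathcal N'=\mathcal N$ and, for the coordinate $a_k$, the roof $7s-2J-a_1-\dots-a_{k-1}$, which is an integer $\ge0$ on generators (at the first step its values are $7-2j>0$; later, generators lie under the previous roof). By Lemma 4 this gives a triangulation $\mathcal U$ of $Q$ by sets unimodular in $\mathbb Z^9$, viewed as a family of vertex sets. Members project to subsets of the starting sets. So a point with $\ell<J<\ell+1$ has its carrier in $Q_\ell$, and a point with $J=\ell$ has its carrier in $\{J=\ell\}$. Hence each $Q_\ell$ is a subcomplex. So is each face $G$ of $Q_\ell$: the carrier of a point of $G$ lies in $Q_\ell$, hence in $G$.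

**Why $\mathcal U$ has to be changed.** Consider $q=[2,e_1+e_2+e_4]$ and $q'=[2,e_3+e_5+e_6]$. Then $q+q'=v_1+v_2$, and at this vector $F_1=4-6+1+1+0=0$ and $F_2=14-8-6=0$, so $F=0$. But $F_1(q)=2-3=-1$. A family in which $q+q'$ is carried by $\{q,q'\}$ violates (T4). So we must make sure that $\{v_1,v_2\}$ is an edge.

**Step 2: pulling $v_1$, then $v_2$.** Faces include the empty face, and $\mathcal T_0(\emptyset)=\{\emptyset\}$. For faces $G$ of $Q_0,Q_1,Q_2$ define $\mathcal T_0(G)$ recursively on dimension. If $v_1\in G$, then $\mathcal T_0(G)$ consists of the members of $\mathcal T_0(H)$ and their joins with $v_1$ (including $\{v_1\}$ itself), for all faces $H\not\ni v_1$ of $G$. If $v_1\notin G$ and $v_2\in G$, do the same with $v_2$ in place of $v_1$. Otherwise $\mathcal T_0(G)=\mathcal U|_G$. (In a small case: pulling a vertex of a square, starting from boundary edges, draws the diagonal through that vertex.)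

**Lemma 8.** $\mathcal T_0(G)$ is a triangulation of $G$, and for each face $G'$ of $G$ the members of $\mathcal T_0(G)$ contained in $G'$ are exactly those of $\mathcal T_0(G')$. Moreover all members are unimodular in $\mathbb Z^9$.

**Proof.** Induction on $\dim G$. If $\mathcal T_0(G)=\mathcal U|_G$, no face of $G$ contains $v_1$ or $v_2$, and all is clear. Otherwise let $z\in\{v_1,v_2\}$ be the pulled point.

*Carriers.* Let $p\in G$, $p\ne z$, and let $p^*$ be the last point in $G$ of the ray from $z$ through $p$. Some facet form $h\ge0$ of $G$ vanishes at $p^*$ and decreases along the ray, so $h(z)>0$ and $p^*$ lies in a face not containing $z$. Conversely, suppose $p=(1-t)z+tp'$, $0<t\le1$, with $p'$ in a face $H\not\ni z$. Take an affine $h\ge0$ on $G$ vanishing exactly on $H$. Then $h(z)>0$, so $h<0$ beyond $p'$, and $p'=p^*$. Thus $p^*$ and $t$ are determined by $p$. Now let $H\not\ni z$ be any face containing $p^*$. The carrier of $p^*$ in $\mathcal T_0(H)$ lies in the smallest face of $G$ containing $p^*$, and by induction it is the carrier of $p^*$ in $\mathcal T_0$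 of that smallest face. So $p^*$ has one and the same carrier $\sigma$ in all $\mathcal T_0(H)$. Since $z\notin\operatorname{aff}H$, joins with $z$ are simplices. So $p$ is in the relative interior of exactly one member: $\sigma$ if $t=1$, and $\sigma\cup\{z\}$ if $t<1$. The point $z$ itself is only carried by $\{z\}$, as $z=(1-t)z+tp'$ with $t>0$ would give $z=p'\in H$. The family is closed under faces, so by Lemma 4 it is a triangulation of $G$.

*Restriction.* Let $G'$ be a face of $G$; we may assume $G'\ne G$. Members of $\mathcal T_0(G)$ in $G'$ are the members $\sigma$ of some $\mathcal T_0(H)$, $H\not\ni z$, with $\sigma\subset H\cap G'$ (so $\sigma\in\mathcal T_0(H\cap G')$ by induction) and, if $z\in G'$, the joins of such $\sigma$ with $z$. If $z\in G'$, these form exactly $\mathcal T_0(G')$, because $z$ is then also the point pulled in $G'$, the faces $H\cap G'$ do not contain $z$, and the faces $H'\not\ni z$ of $G'$ are faces of $G$. If $z\notin G'$, then $\sigma\in\mathcal T_0(H\cap G')\subset\mathcal T_0(G')$ by induction applied to $G'$, and conversely $G'$ is itself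 one of the faces $H$.

*Unimodularity.* Let $G\ni z$ be a face of $Q_\ell$, so $\ell\in\{1,2\}$, and $H\not\ni z$ a nonempty face of $G$. $H$ is an intersection of $Q_\ell$ with kernels of some of its defining forms, so one of these forms, $h$, vanishes on $H$ but not at $z$. At $v_1$ and $v_2$ all defining forms of $Q_1$ and $Q_2$ take only the values $0,1$: $J-\ell s,\ (\ell+1)s-J\in\{0,1\}$, $a_k\in\{0,1\}$, $F_2=0$. So $h(z)=1$, and by (U2) a unimodular set in $H$ stays unimodular after adding $z$. For $H=\emptyset$ we get $\{z\}$, which is unimodular as $s(z)=1$. $\square$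

Since $Q_\ell\cap Q_{\ell+1}$ is a common face, on which both triangulations restrict to the same one, $\mathcal T_0=\bigcup_\ell\mathcal T_0(Q_\ell)$ is a unimodular triangulation of $Q$. It restricts to $\mathcal T_0(G)$ on every face $G$ of every $Q_\ell$: if $\tau\in\mathcal T_0$ lies in $G$, a relative interior point of $\tau$ has a carrier in $\mathcal T_0(G)\subset\mathcal T_0$, and this carrier is $\tau$.

**Step 3: the slices $S_k=Q_2\cap\{a_k=0\}$.** We list what members of $\mathcal T_0(S_k)$ look like. First, $Q_2\cap\{J=3\}=\{J=3,\ a\ge0,\ |a|\le1\}=\operatorname{conv}(t_0,\dots,t_7)$ is a simplex whose only lattice points are its vertices, and it contains neither $v_1$ nor $v_2$. So on it $\mathcal T_0=\mathcal U$ is the simplex with its faces. Second, among the defining forms of $Q_2$, exactly $3s-J$ and $a_1,a_2,a_3$ are nonzero at $v_1$, and exactly $3s-J$ and $a_4,a_5,a_6$ are nonzero at $v_2$. So if $v_1\in G$ for a face $G$ of $Q_2$, a face $H\not\ni v_1$ of $G$ lies in $\{J=3\}$ or in some $\{a_i=0\}$; hence every member of $\mathcal T_0(G)$ is contained in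 $\{v_1\}\cup\sigma$ with $\sigma\in\mathcal T_0(G\cap\{J=3\})$ or $\sigma\in\mathcal T_0(G\cap\{a_i=0\})$. Similarly for $v_2$ with $a_l$, if $v_1\notin G\ni v_2$. Consequently every member of $\mathcal T_0(S_k)$ is a subset of one of the following sets (for some $i$, $l$ where these are not fixed by $k$).

* $k=7$. Here $v_1,v_2\in S_7$, and $v_2\in S_7\cap\{a_i=0\}\not\ni v_1$, so both pullings occur in turn: (A) $\{v_1,t_0,t_1,\dots,t_6\}$; (B) $\{v_1,v_2,t_0\}\cup\{t_j:1\le j\le7,\ j\ne i,7\}$; (C) $\{v_1,v_2\}\cup\rho$ with $\rho\in\mathcal U$, $\rho\subset Q_2\cap\{a_7=a_i=a_l=0\}$.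
* $k=l$. Here $v_1\in S_l\not\ni v_2$: (A) $\{v_1,t_0\}\cup\{t_j:1\le j\le7,\ j\ne l\}$; (C) $\{v_1\}\cup\rho$ with $\rho\in\mathcal U$, $\rho\subset Q_2\cap\{a_i=a_l=0\}$.
* $k=i$. Here $v_2\in S_i\not\ni v_1$: (A) $\{v_2,t_0\}\cup\{t_j:1\le j\le7,\ j\ne i\}$; (C) $\{v_2\}\cup\rho$ with $\rho\in\mathcal U$, $\rho\subset Q_2\cap\{a_i=a_l=0\}$.

Finally, $\{v_1,v_2\}\in\mathcal T_0$: the face $Q_2\cap\{a_1=0\}$ contains $v_2$ but not $v_1$, so $\{v_2\}$ belongs to its $\mathcal T_0$, and its join with $v_1$ belongs to $\mathcal T_0(Q_2)$.

## 13. The sign of $F_1$ on carriers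

**Lemma 9.** Let $\omega\in\operatorname{cone}(Q)$ with some $a_k=0$ and $F_1(\omega)\le0$, and let $\tau$ be its carrier in $\mathcal T_0$. Then $\tau\subset\{a_k=0\}$ and $F_1\le0$ on $\operatorname{cone}(\tau)$. If $F_1(\omega)=0$, then $F_1=0$ on $\operatorname{cone}(\tau)$, and for some $i,l$ (with $1\le j\le7$) $\tau$ is contained in one of
$$\{t_0,v_1,v_2\}\cup\{t_j:j\ne i,l,7\},\qquad\{t_0,v_1\}\cup\{t_j:j\ne i,l\},\qquad\{t_0,v_2\}\cup\{t_j:j\ne i,l\}. \tag{5}$$

**Proof.** We may assume $\omega\ne0$. As all $a$-coordinates of vertices are $\ge0$, $\tau\subset\{a_k=0\}$. So (4) applies on $\operatorname{cone}(\tau)$.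

**Case $J\le2s$.** Here $\tau$ lies in $Q_0$ or $Q_1$, so $J\le2s$ on $\operatorname{cone}(\tau)$. There $A_1+A_2\le\frac{|a|}3\le\frac{7s-2J}3$, so $F_1\le J-3s+\frac{7s-2J}3=\frac{J-2s}3\le0$. If $F_1(\omega)=0$, all these are equalities at $\omega$: $J=2s$, $|a|=3s$, $a_1=a_2=a_3$, $a_4=a_5=a_6$, $a_7=0$. So $\omega=A_1v_1+A_2v_2$, and since $\{v_1,v_2\}\in\mathcal T_0$ we get $\tau\subset\{v_1,v_2\}$, as in (5). At $\eta_1v_1+\eta_2v_2$, (4) gives $F_1=-\eta_1-\eta_2+\eta_1+\eta_2=0$.

**Case $J\ge2s$.** Then $\omega\in\operatorname{cone}(S_k)$, so $\tau\in\mathcal T_0(S_k)$ is a subset of a set in the list of Section 12. Write elements of $\operatorname{cone}(\tau)$ as $\eta_1v_1+\eta_2v_2+\theta$, with $\theta$ in the cone of the remaining vertices ($\eta_1=0$ or $\eta_2=0$ if the vertex is absent). Then $J-3s=-\eta_1-\eta_2+(J_\theta-3s_\theta)$.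

In (C), $\theta$ has $a_i=a_l=0$, so $A_1=\eta_1$, $A_2=\eta_2$. Hence $F_1=J_\theta-3s_\theta\le0$ on $\operatorname{cone}(\tau)$, and this is linear there. If it vanishes at $\omega$, all vertices of $\tau$ other than $v_1,v_2$ have $J=3$, so they are among $t_0$ and the $t_j$ with $j\ne i,l$ (and $j\ne7$ if $k=7$). This is (5), and $F_1=0$ on $\operatorname{cone}(\tau)$.

In (A) and (B), $\theta=\sum_{j\ge0}\theta_jt_j$, so $J_\theta=3s_\theta$ and $F_1=-\eta_1-\eta_2+A_1+A_2$. We compute:

* (A), $k=7$: $A_1=\eta_1+\min_{1\le j\le3}\theta_j$, $A_2=\min_{4\le j\le6}\theta_j$, $\eta_2=0$, so $F_1=\min_{1\le j\le3}\theta_j+\min_{4\le j\le6}\theta_j$.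
* (B): $A_1=\eta_1$ as $\theta_i=0$, $A_2=\eta_2+\min_{4\le j\le6}\theta_j$, so $F_1=\min_{4\le j\le6}\theta_j$.
* (A), $k=i$: $A_1=0$, $\eta_1=0$, $A_2=\eta_2+\min_{4\le j\le6}\theta_j$, so $F_1=\min_{4\le j\le6}\theta_j$.
* (A), $k=l$: $A_2=0$, $\eta_2=0$, $A_1=\eta_1+\min_{1\le j\le3}\theta_j$, so $F_1=\min_{1\le j\le3}\theta_j$.

So $F_1\ge0$ throughout, and $F_1(\omega)\le0$ forces $F_1(\omega)=0$ and the vanishing at $\omega$ of a corresponding $\theta_i$ and/or $\theta_l$. As $\tau$ is the carrier, $t_i$ and/or $t_l$ is not in $\tau$. Together with the indices already missing, $\tau$ is as in (5), and the same formula gives $F_1=0$ on $\operatorname{cone}(\tau)$. $\square$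

## 14. The family $\mathcal T$

In $\{F\le0\}$ there are two regions: $F_1\le0\le F_2$, where we use $\mathcal T_0$ after removing a multiple of $w_*$; and $F_2\le0$, where we first use the $\rho_k$ to move to $F_2=0$. On $F_2=0$ we need an additional fan where $F_1\ge0$.

Let $\mathcal T_X$ be the set of $\tau\in\mathcal T_0$ (with $\emptyset$) such that $\tau\subset\{a_k=0\}$ for some $k$ and $F_1\le0$ on $\operatorname{cone}(\tau)$. Define:

* *Type I*: subsets of $\{w_*\}\cup\tau$, $\tau\in\mathcal T_X$.
* *Type H*: subsets of $\{v_1,t_1,\dots,t_7\}$, of $\{v_1,v_2\}\cup\{t_j:1\le j\le7,\ j\ne i\}$, or of $\{w_*,v_1,v_2\}\cup\{t_j:1\le j\le7,\ j\ne i,l\}$, for some $i,l$.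
* $\mathcal D$: the type I sets contained in $\{F_2=0\}$, and the type H sets (on which $F_2=0$).
* *Type II*: $\sigma\cup\{\rho_k:k\in E\}$ with $\sigma\in\mathcal D$, such that for some $l_0\in\{1,\dots,7\}$: $E\subset\{l_0,\dots,7\}$ and $\sigma\subset\{a_k=0\text{ for all }k>l_0\}$.

$\mathcal T$ is the family of all sets of type I or II. It is subset-closed and contains $\mathcal D$ (take $E=\emptyset$, $l_0=7$). For example, $\{t_1,t_2,\rho_2,\rho_5\}$ is of type II with $l_0=2$.

**Lemma 10 (type H).** Maximal type H sets are bases of $\ker F_2\cap\mathbb Z^9$. Type H representations are unique. A vector with $F_2=0$, $a\ge0$, $J\le3s$, $F_1\ge0$ has a type H representation. On cones of type H sets $F_1\ge0$.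

**Proof.** Put $\delta=3s-J$; it equals $1,1,3,0$ at $v_1,v_2,w_*,t_j$. If $F_2=0$, then $|a|=7s-2(3s-\delta)=s+2\delta$. Suppose $F_2(\omega)=0$ and numbers $\eta_1,\eta_2,\mu$ satisfy $\eta_1+\eta_2+3\mu=\delta$; put
$$\theta=a-\eta_1(e_1+e_2+e_3)-\eta_2(e_4+e_5+e_6)-\mu(1,\dots,1).$$
Then $\eta_1+\eta_2+\mu+|\theta|=|a|-2(\eta_1+\eta_2+3\mu)=|a|-2\delta=s$. So $s$, $J=3s-\delta$ and $a$ all come out right:
$$\omega=\eta_1v_1+\eta_2v_2+\mu w_*+\sum_{j\ge1}\theta_jt_j. \tag{6}$$

**Step 1: bases.** For integral $\omega$ with $F_2(\omega)=0$ take, for the three kinds of maximal sets,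
$$(\eta_1,\eta_2,\mu)=(\delta,0,0),\qquad(a_i,\ \delta-a_i,\ 0),\qquad(2a_i+a_l-\delta,\ a_i+2a_l-\delta,\ \delta-a_i-a_l).$$
Each time $\eta_1+\eta_2+3\mu=\delta$; in the second case $\theta_i=0$, in the third $\theta_i=\theta_l=0$. So (6) is an integral combination of the set in question. Each maximal set has $8$ elements and generates the rank-$8$ lattice $\ker F_2\cap\mathbb Z^9$, so it is a basis of it. This lattice is saturated, so all type H sets are unimodular in $\mathbb Z^9$.

**Step 2: uniqueness.** In a type H representation $\delta=\eta_1+\eta_2+3\mu$, $a$ is as in (6), and one of the following holds.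

1. $\eta_2=\mu=0$; then $\delta=\eta_1\le A_1$.
2. $\mu=0$ and $\min_{1\le j\le3}\theta_j=0$; then $A_1=\eta_1\le\delta=\eta_1+\eta_2\le A_1+A_2$.
3. $\min_{1\le j\le3}\theta_j=\min_{4\le j\le6}\theta_j=0$; then $A_1=\eta_1+\mu$, $A_2=\eta_2+\mu$, $\delta=A_1+A_2+\mu$.

Hence $(\eta_1,\eta_2,\mu)$ equals
$$\begin{aligned}&(\delta,\,0,\,0)&&\text{with }\delta\le A_1,\\&(A_1,\ \delta-A_1,\ 0)&&\text{with }A_1\le\delta\le A_1+A_2,\\&(2A_1+A_2-\delta,\ A_1+2A_2-\delta,\ \delta-A_1-A_2)&&\text{with }\delta\ge A_1+A_2.\end{aligned}$$
The formulas agree where the ranges overlap (at $\delta=A_1$ the first two give $(A_1,0,0)$, at $\delta=A_1+A_2$ the last two give $(A_1,A_2,0)$; the first and third ranges overlap only if $A_2=0$, $\delta=A_1$, where all give $(A_1,0,0)$). So $\omega$ determines $(\eta_1,\eta_2,\mu)$ and then $\theta$.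

**Step 3: existence.** Let $F_2=0$, $a\ge0$, $\delta\ge0$ and $F_1\ge0$, i.e. $\delta\le A_1+A_2+\min(A_1,A_2,a_7)$. Use the formulas. In the first range $\theta\ge0$ as $\delta\le A_1$. In the second, $0\le\delta-A_1\le A_2$, so $\theta\ge0$, and some $\theta_i=0$. In the third, $0\le\mu\le\min(A_1,A_2,a_7)$, so $\eta_1=A_1-\mu\ge0$, $\eta_2=A_2-\mu\ge0$, $\theta_j=a_j-A_1\ge0$ for $j\le3$, $\theta_j=a_j-A_2\ge0$ for $4\le j\le6$, $\theta_7=a_7-\mu\ge0$, and some $\theta_i=\theta_l=0$. So (6) is a type H representation.

**Step 4: sign.** $F_1$ is concave and positively homogeneous, and it is $0$ at all the generators; so $F_1\ge0$ on cones of type H sets. $\square$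

**Proposition 11.** $\mathcal T$ has the properties (T1)–(T4) of Proposition 7.

**Proof.** All elements of members are of the form $[j,a]$ with $v(j,a)\in V$, or $\rho_k$.

**(T1): unimodularity.** Type I: $\tau\in\mathcal T_0$ is unimodular and lies in $\ker a_k$ for some $k$, and $a_k(w_*)=1$; use (U2). Type H: Lemma 10. Type II: by the first two cases $\sigma$ is unimodular, so by (U1) it is part of a basis of the saturated lattice $M=\mathbb Z^9\cap\{F_2=0,\ a_k=0\ (k>l_0)\}$. Moreover $\mathbb Z^9=M\oplus\bigoplus_{k\ge l_0}\mathbb Z\rho_k$: given an integral vector, first remove the $a_k$, $k>l_0$, with the $\rho_k$, then adjust $F_2$ to $0$ by a multiple of $\rho_{l_0}$, which is possible as $F_2(\rho_{l_0})=-1$. Applied to the zero vector, the same two steps show that the sum is direct.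

**(T2): signs.** Generators have $a\ge0$, $J\ge0$. Type I: $F_1(\mu w_*+\omega')=F_1(\omega')\le0$ for $\omega'\in\operatorname{cone}(\tau)$. Type II: $F_2=0$ on $\sigma$ and $F_2(\rho_k)=-1$, so $F_2\le0$. In both cases $F\le0$.

**(T3), uniqueness for type I.** Let $\omega=\mu w_*+\omega'$, $\omega'\in\operatorname{cone}(\tau)$, $\tau\subset\{a_k=0\}$. Then $\mu=a_k(\omega)=\min_{k'}a_{k'}(\omega)$, and $\omega'$ determines its carrier in $\mathcal T_0$ and the coefficients. So type I representations are unique. They have $F_2(\omega)\ge0$, as $F_2\ge0$ on $Q$, and $F_1(\omega)\le0$.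

**(T3), uniqueness for $\mathcal D$.** Here we compare the two kinds of members of $\mathcal D$. Suppose $\omega$ has a type I representation $\mu w_*+\omega'$ with all generators in $\{F_2=0\}$ and also a type H representation. Then $F_1(\omega)\le0$ by the first and $F_1(\omega)\ge0$ by Lemma 10, so $F_1(\omega')=F_1(\omega)=0$. By Lemma 9 the support of $\omega'$ is as in (5), and without $t_0$ since $F_2(t_0)=1$. Together with $w_*$ it lies in $\{w_*,v_1,v_2\}\cup\{t_j:j\ne i,l\}$ for some $i,l$. So the type I representation is itself a type H representation, and the two coincide by Lemma 10. Thus $\mathcal D$-representations are unique.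

**(T3), uniqueness for type II.** Consider a type II representation with coefficients $\epsilon_k>0$ of $\rho_k$, $k\in E$. Then $F_2(\omega)=-\sum_{k\in E}\epsilon_k\le0$. Its $\mathcal D$-part $\omega_D$ has the same $s,J$ as $\omega$, and $a$-part
$$(a_1,\dots,a_{l_0-1},\vartheta,0,\dots,0),\qquad0\le\vartheta\le a_{l_0},\qquad\text{with total }7s-2J .$$
Vectors of this shape, for all $l_0$ and $\vartheta$, form a chain for the componentwise order, on which the total is strictly monotone. So $\omega_D$ is determined by $\omega$; then its $\mathcal D$-representation and the $\epsilon_k$ are determined.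

**(T3), uniqueness in general.** If $F_2(\omega)>0$, only type I occurs. If $F_2(\omega)<0$, only type II occurs. If $F_2(\omega)=0$, type II representations have $E=\emptyset$, and type I representations have all generators in $\{F_2=0\}$; so all representations are $\mathcal D$-representations. In each case uniqueness has been shown.

**(T3), existence of type I representations.** We claim: if $a\ge0$, $J\ge0$, $F_1\le0\le F_2$ at $\omega$, then $\omega$ has a type I representation. Let $\mu=\min a_k$ and $\omega'=\omega-\mu w_*=(s',J,a')$. $F_1,F_2$ are unchanged, $a'\ge0$ and some $a'_k=0$. With $A_1',A_2'$ the values of $A_1,A_2$ at $\omega'$, (4) gives $J+A_1'+A_2'\le3s'$, so $0\le J\le3s'$; and $F_2\ge0$ gives $2J+|a'|\le7s'$. Thus $\omega'\in\operatorname{cone}(Q)$, and by Lemma 9 its carrier lies in $\mathcal T_X$.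

**(T3), existence on $\mathrm{Reg}$.** Let $\omega\in\mathrm{Reg}$. If $F_2\ge0$ and $F_1\le0$, use type I. Otherwise $F_2\le0$, because $F\le0$. Then $8J+4|a|\ge28s$, and $9J+4|a|\le31s$ gives $J\le3s$; hence also $s\ge0$. Since $0\le s\le7s-2J\le|a|$, there are $l_0$ and $\vartheta$ with $0\le\vartheta\le a_{l_0}$ such that the vector $\omega_D$ with the same $s,J$ and $a$-part $(a_1,\dots,a_{l_0-1},\vartheta,0,\dots,0)$ has $F_2(\omega_D)=0$. If $F_1(\omega_D)\le0$, it has a type I representation, with all generators in $\{F_2=0\}$. If $F_1(\omega_D)>0$, it has a type H representation by Lemma 10, as $J\le3s$. In both cases the support lies in $\{a_k=0,\ k>l_0\}$ because $a\ge0$ on generators. Adding the $\rho_k$ with coefficients $a_k(\omega)-a_k(\omega_D)$, which are $\ge0$ and vanish for $k<l_0$, gives a type II representation of $\omega$.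

**(T4): the wall $F=0$.** Let $\omega$ have support $T$ and $F(\omega)=0$. Then $F_1(\omega),F_2(\omega)\ge0$ and one of them is $0$.

If $F_1(\omega)=0\le F_2(\omega)$, then, since $a,J\ge0$ by (T2), $\omega$ has a type I representation $\mu w_*+\omega'$ by the existence claim, and by uniqueness $T$ is its support. As $F_1(\omega')=0$, Lemma 9 (whose hypotheses hold for $\omega'$) gives $F_1=0$ on the cone of the carrier of $\omega'$, hence on $\operatorname{cone}(T)$. Also $F_2\ge0$ there, so $F=0$ on $\operatorname{cone}(T)$.

Otherwise $F_1(\omega)>0=F_2(\omega)$. As seen under uniqueness in general, the representation is a $\mathcal D$-representation. It is not of type I, since that would give $F_1(\omega)\le0$; so it is of type H, and $F_2=0\le F_1$ on $\operatorname{cone}(T)$ by Lemma 10. Again $F=0$ on $\operatorname{cone}(T)$. $\square$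

**Proof of Theorem 2.** $41gP$ has no unimodular triangulation by Section 4, $10gP$ has one by Section 8, and $31gP$ has one by Propositions 7 and 11. $\blacksquare$
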